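\title{Ehrhart coefficients of connected matroids can exceed those of the hypersimplex}

\begin{abstract}
Ferroni conjectured that the Ehrhart polynomial of the base polytope of a connected matroid of rank $r$ on $n$ elements is bounded above, coefficient by coefficient, by that of the uniform matroid $U_{r,n}$. We show that this bound fails in the coefficient of $t^d$ for every rank $r\ge4$, every degree $d\ge2$ and all large $n$. The basic example is the truncation to rank $4$ of the binary projective geometry $PG(m,2)$: its coefficient of $t^d$ exceeds that of $U_{4,n}$ by $\frac{37}{10080\,(d-2)!}\,n^2(\log n)^{d-2}(1+o(1))$, while the coefficient of $U_{4,n}$ is only $O((\log n)^d)$. The bound does hold for the coefficients of $t^0$, $t^1$, $t^{n-2}$ and $t^{n-1}$.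
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $M$ be a matroid of rank $r$ on the ground set $[n]=\{1,\dots,n\}$. Its \emph{base polytope} $\mathcal P_M\subset\mathbb R^n$ is the convex hull of the indicator vectors of its bases. For a lattice polytope $P\subset\mathbb R^n$, that is, a polytope with vertices in $\mathbb Z^n$, the number $|tP\cap\mathbb Z^n|$ of lattice points in the dilate $tP=\{tx:x\in P\}$ is, for $t\in\mathbb Z_{\ge0}$, the value of a polynomial $\operatorname{ehr}_P(t)$, the \emph{Ehrhart polynomial} of $P$. Its degree is $\dim P$, its constant term is $1$, and its leading coefficient is the volume of $P$ relative to the lattice in its affine span. We write $\operatorname{ehr}_M$ for $\operatorname{ehr}_{\mathcal P_M}$. Since $\mathcal P_M\subseteq[0,1]^n$, its lattice points are its vertices, so $\operatorname{ehr}_M(1)$ is the number of bases of $M$.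

The largest matroid of rank $r$ on $[n]$ is the uniform matroid $U_{r,n}$, whose bases are all $r$-subsets; its polytope is the hypersimplex $\Delta_{r,n}$. For polynomials $p,q$ write $p\preceq q$ if $[t^d]p\le[t^d]q$ for every $d\ge0$, where $[t^d]p$ is the coefficient of $t^d$ in $p$. Ferroni conjectured that every connected matroid $M$ of rank $r$ on $n$ elements satisfies
\[
\operatorname{ehr}_{T_{r,n}}\preceq\operatorname{ehr}_M\preceq\operatorname{ehr}_{U_{r,n}},
\]
where $T_{r,n}$ is the unique (up to isomorphism) connected matroid of rank $r$ on $n$ elements with the fewest bases. The lower bound is known to be false in general. This paper concerns the upper bound, in the form in which we take it from \cite{DMV}: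
\begin{quote}
Let $n\ge2$ and $1\le r\le n-1$. Does $\operatorname{ehr}_M\preceq\operatorname{ehr}_{U_{r,n}}$ hold for every connected matroid $M$ of rank $r$ on $n$ elements?
\end{quote}

One would guess that it does. The inclusion $\mathcal P_M\subseteq\Delta_{r,n}$ gives $\operatorname{ehr}_M(t)\le\operatorname{ehr}_{U_{r,n}}(t)$ for every $t\in\mathbb Z_{\ge0}$. In rank $1$ the only connected matroid is $U_{1,n}$. For the matroid $M$ of rank $2$ on $[4]$ whose only non-basis is $\{1,2\}$, the points of $t\Delta_{2,4}$ outside $t\mathcal P_M$ are those with $x_1+x_2=2t-u$ and $x_3+x_4=u$ for some $0\le u\le t-1$, so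
\[
\operatorname{ehr}_{U_{2,4}}(t)-\operatorname{ehr}_M(t)=\sum_{u=0}^{t-1}(u+1)^2=\tfrac16\,t(t+1)(2t+1)\succeq0 .
\]
For rank at most $2$ the upper bound is a theorem of Ferroni, Jochemko and Schr\"oter \cite{FJS}. On the other hand, inclusion alone does not order the coefficients. The linear coefficient of a lattice polygon is half the number of its boundary lattice points \cite[Theorem~5.6]{BR}; the triangle with vertices $(1,1),(3,1),(1,2)$ has four such points and lies in the triangle with vertices $(0,0),(3,1),(1,2)$, which has three.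

The answer to the question is no, already in rank $4$ and in the coefficient of $t^2$.

\begin{theorem}\label{thm:four}
Fix $d\ge2$. There are constants $c_d>0$ and $n_0(d)$ such that for every $n\ge n_0(d)$ there is a connected matroid $M$ of rank $4$ on $n$ elements with
\[
[t^d]\operatorname{ehr}_M-[t^d]\operatorname{ehr}_{U_{4,n}}\ \ge\ c_d\,n^2(\log n)^{d-2}.
\]
For $n=2^{m+1}-1$ one may take the truncation to rank $4$ of $PG(m,2)$, and for this matroid the difference is $\frac{37}{10080\,(d-2)!}\,n^2(\log n)^{d-2}(1+o(1))$ as $m\to\infty$.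
\end{theorem}

\begin{theorem}\label{thm:all}
For all $r\ge4$ and $d\ge2$ there is $n_0(r,d)$ such that for every $n\ge n_0(r,d)$ there is a connected matroid $M$ of rank $r$ on $n$ elements with $[t^d]\operatorname{ehr}_M>[t^d]\operatorname{ehr}_{U_{r,n}}$. The same holds with rank $n-r$ in place of $r$. Moreover, $[t^d]\operatorname{ehr}_{U_{r,n}}=O((\log n)^d)$, while $[t^d]\operatorname{ehr}_M\ge c\,n^2(\log n)^{d-2}$ with $c=c(r,d)>0$. In particular, not even $\operatorname{ehr}_M\preceq C\operatorname{ehr}_{U_{r,n}}$ holds with a constant $C=C(r)$.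
\end{theorem}

\begin{theorem}\label{thm:true}
Let $M$ be a connected matroid of rank $r$ on $n\ge2$ elements. Then $[t^j]\operatorname{ehr}_M\le[t^j]\operatorname{ehr}_{U_{r,n}}$ for $j\in\{0,1,n-2,n-1\}$. For $j=1$ equality holds if and only if $M=U_{r,n}$.
\end{theorem}

Thus the fixed degrees $d$ in which the upper bound always holds are exactly $d=0$ and $d=1$. We do not settle rank $3$.

The proofs of Theorems~\ref{thm:four} and~\ref{thm:all} count the lattice points that $M$ cuts off from the hypersimplex, one small flat at a time, and find the coefficients of these counts asymptotically as $n\to\infty$. Section~\ref{sec:three} carries this out exactly in a rank-$3$ example and isolates the quantity whose sign decides the question. Section~\ref{sec:est} supplies the estimates, Sections~\ref{sec:four} and~\ref{sec:all} prove the two theorems, and Section~\ref{sec:true}, which can be read directly after Section~\ref{sec:prelim}, proves Theorem~\ref{thm:true}.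

\section{Matroids, polytopes and counting}\label{sec:prelim}

For $x\in\mathbb R^E$ and $A\subseteq E$ put $x(A)=\sum_{i\in A}x_i$. The symbol $\binom zk$ denotes the polynomial $z(z-1)\cdots(z-k+1)/k!$, and $h_k=\sum_{i=1}^k1/i$, with $h_0=0$. For a statement $\mathcal S$, the bracket $[\mathcal S]$ is $1$ if $\mathcal S$ holds and $0$ otherwise. An identity between polynomials in $t$ is proved once it is verified for all large integers $t$.

\subsection*{Matroids}
Let $M$ be a matroid on $E$ with rank function $\operatorname{rk}$. A \emph{circuit} is a minimal dependent set and a \emph{loop} is an element of rank $0$. A \emph{separation} is a partition $E=A\sqcup A'$ into nonempty sets with $\operatorname{rk}A+\operatorname{rk}A'=\operatorname{rk}E$, and $M$ is \emph{connected} if it has none; a connected matroid with at least two elements has no loops. We use these textbook facts.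
\begin{itemize}
\item Every circuit lies in one side of a separation, and in a connected matroid any two elements lie in a common circuit.
\item The complements of the bases of $M$ are the bases of the \emph{dual} $M^*$, which has the same separations as $M$. Since $\mathcal P_{M^*}=\mathbf 1-\mathcal P_M$, the map $x\mapsto t\mathbf 1-x$ shows $\operatorname{ehr}_{M^*}=\operatorname{ehr}_M$. Also $U_{r,n}^*=U_{n-r,n}$.
\item For $k\le\operatorname{rk}E$, the function $A\mapsto\min(k,\operatorname{rk}A)$ is the rank function of a matroid, the \emph{truncation} of $M$ to rank $k$.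
\item (Edmonds' description.)
\begin{equation}\label{eq:edmonds}
\mathcal P_M=\{x\in\mathbb R^E:\ x\ge0,\ x(E)=\operatorname{rk}E,\ x(A)\le\operatorname{rk}A\ \text{ for all }A\subseteq E\}.
\end{equation}
In particular the hypersimplex on $E$ is $\Delta_{r,E}=\{x\in[0,1]^E:x(E)=r\}$.
\end{itemize}

\subsection*{Binary projective geometries}
The matroid $PG(m,2)$ has as ground set the set $V$ of the $v=2^{m+1}-1$ nonzero vectors (\emph{points}) of $\mathbb F_2^{m+1}$, and rank function $\rho(A)=\dim\operatorname{span}A$. A \emph{line} (\emph{plane}) is the set of nonzero vectors of a subspace of dimension $2$ (dimension $3$). A line $\{a,b,a+b\}$ has $3$ points; a plane has $7$ points and contains $7$ lines. Counting ordered independent pairs and triples, of which a line contains $3\cdot2$ and a plane $7\cdot6\cdot4$, gives the numbers of lines and planes: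
\[
b_2=\frac{v(v-1)}6,\qquad b_3=\frac{v(v-1)(v-3)}{168}.
\]
By comparing dimensions, two distinct lines share at most one point, and if they share one they lie in a unique plane; a line not contained in a plane meets it in at most one point; and the intersection of two distinct planes is contained in a line.

\subsection*{Counting}
For $N\ge1$,
\begin{equation}\label{eq:free}
\#\{x\in\mathbb Z_{\ge0}^N:\ \textstyle\sum x_i=u\}=\binom{u+N-1}{N-1}\qquad\text{for all integers }u>-N;
\end{equation}
for $-N<u<0$ both sides vanish. Inclusion--exclusion over the sets of coordinates that are at least $t+1$ gives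
\begin{equation}\label{eq:bounded}
\#\{x\in\{0,\dots,t\}^N:\ \textstyle\sum x_i=u\}=\displaystyle\sum_{j\ge0}(-1)^j\binom Nj\,\#\{x\in\mathbb Z_{\ge0}^N:\ \textstyle\sum x_i=u-j(t+1)\}.
\end{equation}
Finally, for $0\le w\le t$ there are $\binom{w+2}2$ vectors in $\{0,\dots,t\}^3$ with sum $3t-w$, because $x_i\mapsto t-x_i$ turns them into the nonnegative vectors with sum $w$.

\section{The method in rank three}\label{sec:three}

Let $m\ge2$, let $M_3$ be the truncation of $PG(m,2)$ to rank $3$, and $n=v$; for $m=2$ this is the Fano plane. In \eqref{eq:edmonds}, a set of rank $3$ imposes nothing beyond $x\ge0$ and $x(V)=3$, a set of rank $2$ lies in a line, and a set of rank $1$ is a point. So a lattice point $x$ of $t\Delta_{3,V}$ lies outside $t\mathcal P_{M_3}$ exactly when $x(\ell)\ge2t+1$ for some line $\ell$. This line is unique, since two such lines would give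
\[
4t+2\le x(\ell_1)+x(\ell_2)=x(\ell_1\cup\ell_2)+x(\ell_1\cap\ell_2)\le3t+t .
\]
Fix $\ell$, put $N=n-3$ and $u=x(V\setminus\ell)$. The condition $x(\ell)=3t-u\ge2t+1$ means $0\le u\le t-1$, so the coordinates outside $\ell$ cannot exceed $t$, and
\[
\operatorname{ehr}_{U_{3,n}}(t)-\operatorname{ehr}_{M_3}(t)=b_2\,\Lambda_3(t),\qquad\Lambda_3(t)=\sum_{u=0}^{t-1}\binom{u+2}2\binom{u+N-1}{N-1}.
\]
The first factor is local: it counts what happens on the flat and does not depend on $n$. The second factor distributes the remaining weight $u$ over the rest of the ground set. All counts in this paper have this shape, and one identity evaluates them. Put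
\[
\pi_N(t)=\prod_{i=1}^{N-1}\Big(1+\frac ti\Big)=\binom{t+N-1}{N-1}.
\]

\begin{lemma}\label{lem:sum}
For integers $N\ge1$ and $i,u,T\ge0$,
\begin{align}
\binom ui\binom{u+N-1}{N-1}&=\binom{N+i-1}{i}\binom{u+N-1}{N+i-1},\label{eq:absorb}\\
\sum_{u=0}^{T-1}\binom ui\binom{u+N-1}{N-1}&=\frac1{N+i}\,T\,\pi_N(T)\binom{T-1}i .\label{eq:sum}
\end{align}
\end{lemma}

\begin{proof}
Both sides of \eqref{eq:absorb} vanish for $u<i$ and equal $\frac{(u+N-1)!}{i!\,(N-1)!\,(u-i)!}$ for $u\ge i$. Summing over $u$ by Pascal's rule, the left side of \eqref{eq:sum} is $\binom{N+i-1}i\binom{T+N-1}{N+i}$. Split the $N+i$ factors $T+N-1,\dots,T-i$ of the last binomial at $T$: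
\[
\binom{T+N-1}{N+i}=\frac{(N-1)!\,\pi_N(T)\cdot T\cdot i!\binom{T-1}i}{(N+i)!}.
\]
Multiplying by $\binom{N+i-1}i=\frac{(N+i-1)!}{i!\,(N-1)!}$ gives \eqref{eq:sum}.
\end{proof}

Since $\binom{u+2}2=1+2\binom u1+\binom u2$, Lemma~\ref{lem:sum} gives
\begin{align}
\Lambda_3(t)&=t\,\pi_N(t)\Big[\frac1N+\frac{2(t-1)}{N+1}+\frac{(t-1)(t-2)}{2(N+2)}\Big]\notag\\
&=t\,\pi_N(t)\Big[\frac2{N(N+1)(N+2)}+\frac{(N+5)\,t}{2(N+1)(N+2)}+\frac{t^2}{2(N+2)}\Big].\label{eq:three}
\end{align}
All coefficients are nonnegative, so $M_3$ satisfies the upper bound. The formula shows two things that hold in general.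

First, up to coefficients of size $O(N^{-2})$ the bracket is $\frac1N\binom{t+1}2$, and $\binom{t+1}2$ is the local factor $\binom{u+2}2$ at the top value $u=t-1$. So the contribution of a flat is approximately $\frac1N\,t\,\pi_N(t)B(t)$, where the fixed polynomial $B$ counts the configurations on the flat that exceed its rank inequality by exactly one. Second, the coefficient of $t^i$ in $\pi_N$ grows like $(\log N)^i/i!$. In $[t^d]\big(t\,\pi_NB\big)$ the lowest nonzero coefficient of $B$ is therefore multiplied by the highest power of $\log N$, and it alone determines the sign. A counterexample needs a flat whose polynomial $B$ has a negative lowest coefficient, although $B$ is a counting function.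

Longer lines do not provide this. For a line with $k\ge3$ points, $B(t)$ counts the vectors in $\{0,\dots,t\}^k$ with sum $2t+1$, so $B(t)=\binom{2t+k}{k-1}-k\binom{t+k-1}{k-1}$ by \eqref{eq:bounded}. Then $B(0)=0$ and $B'(0)=2k(h_k-1)-kh_{k-1}=kh_{k-1}+2-2k$, which is $\frac12$ for $k=3$, $\frac43$ for $k=4$, and positive for $k\ge5$ because $h_4>2$. In rank $4$ the relevant flats are planes, which have an internal structure of lines, and we shall see that the seven lines of the Fano plane change the sign.

\section{Coefficient estimates}\label{sec:est}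

Fix $d\ge0$. We need to bound the coefficients of $t^0,\dots,t^d$ of polynomials whose degree grows with $n$. For a polynomial $p(t)$ let
\[
\|p\|=\sum_{j=0}^d\big|[t^j]p\big| .
\]
Then $\|p+q\|\le\|p\|+\|q\|$ and $\|pq\|\le\|p\|\,\|q\|$, since the coefficients of $pq$ up to degree $d$ involve only those of $p$ and $q$ up to degree $d$. For polynomials, $p=O(f)$ means $\|p\|=O(f)$. Implied constants depend on $d$, on the rank $r$ and on quantities declared fixed, never on $n$ or $N$. Put $L=1+\log n$.

\begin{lemma}\label{lem:pi}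
As $N\to\infty$:
\begin{itemize}
\item[(a)] $[t^i]\pi_N=\frac{(\log N)^i}{i!}(1+o(1))$ for fixed $i\ge0$.
\item[(b)] $\binom{ct-j+N-1}{N-1}=O\big(N^{-j}(1+\log N)^d\big)$ for fixed integers $c\ge1$, $j\ge0$.
\item[(c)] If $d\ge2$ and $G$ is a fixed polynomial with $G(0)=0$ and $G'(0)=\gamma\ne0$, then $[t^d]\big(t\,\pi_NG\big)=\gamma\,\frac{(\log N)^{d-2}}{(d-2)!}(1+o(1))$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The number $i!\,[t^i]\pi_N$ is the sum of $\frac1{a_1\cdots a_i}$ over ordered tuples of distinct indices in $[N-1]$, and $h_{N-1}^i$ is the same sum over all tuples. The tuples with $a_\kappa=a_\lambda$ for a given pair $\kappa<\lambda$ contribute at most $\frac{\pi^2}6h_{N-1}^{i-2}$. Hence $h_{N-1}^i-\binom i2\frac{\pi^2}6h_{N-1}^{i-2}\le i!\,[t^i]\pi_N\le h_{N-1}^i$, and $h_{N-1}=\log N+O(1)$.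

(b) For $N>j$ split the factors $ct-j+1,\dots,ct-j+N-1$ of the binomial after $ct$:
\[
\binom{ct-j+N-1}{N-1}=\frac{(N-1-j)!}{(N-1)!}\;\pi_{N-j}(ct)\prod_{i=0}^{j-1}(ct-i).
\]
The first factor is $O(N^{-j})$, the last is fixed, and $\|\pi_{N-j}(ct)\|\le\sum_{i\le d}c^ih_N^i/i!=O((1+\log N)^d)$.

(c) We have $[t^d](t\,\pi_NG)=\sum_{j=1}^{d-1}[t^j]G\cdot[t^{d-1-j}]\pi_N$. By (a) the term $j=1$ has the stated size, and the terms $j\ge2$, absent when $d=2$, are $O((\log N)^{d-3})$.
\end{proof}

Part (b) says that lowering the argument of $\pi_N(ct)$ by one unit saves a factor $N$. This exactly compensates the binomials $\binom nj$ of inclusion--exclusion.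

\begin{corollary}\label{cor:uniform}
For fixed $r$, $\operatorname{ehr}_{U_{r,n}}=O(L^d)$.
\end{corollary}

\begin{proof}
Apply \eqref{eq:bounded} with $u=rt$ and $t\ge r$. The shifted sum $(r-j)t-j$ is positive for $j\le r-1$ and negative for $j\ge r$, so $\operatorname{ehr}_{U_{r,n}}(t)=\sum_{j=0}^{r-1}(-1)^j\binom nj\binom{(r-j)t-j+n-1}{n-1}$. By Lemma~\ref{lem:pi}(b) the $j$th term is $O(n^j)\cdot O(n^{-j}L^d)$.
\end{proof}

For a polynomial $g(t,u)$ and integers $k,T\ge0$ put
\[
S^{(k)}_g(T;N)=\sum_{u=0}^{T-1}g(t,u)\binom{u+N-1}{N-1+k},\qquad S_g=S^{(0)}_g .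
\]
The next lemma bounds these sums and makes the first observation of Section~\ref{sec:three} precise; note that $\frac1N\,t\,\pi_N(t)=\sum_{u=0}^{t-1}\binom{u+N-1}{N-1}$ by \eqref{eq:sum}, so part (ii) says that $g(t,u)$ may be replaced by $g(t,t-1)$. The case $k\ge1$ is needed only in Section~\ref{sec:all}.

\begin{lemma}\label{lem:S}
Let $g(t,u)$ be a fixed polynomial and $T=ct-\delta$ with fixed integers $c\ge1$, $\delta\ge-1$, and fix $k\ge0$. For large $t$, $S^{(k)}_g(T;N)$ is a polynomial in $t$, and as $N\to\infty$: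
\begin{itemize}
\item[(i)] $S^{(k)}_g(T;N)=O\big(N^{-1-\delta-k}(1+\log N)^d\big)$;
\item[(ii)] $S_g(t;N)=\frac1N\,t\,\pi_N(t)\,g(t,t-1)+O\big(N^{-2}(1+\log N)^d\big)$.
\end{itemize}
\end{lemma}

\begin{proof}
By \eqref{eq:absorb}, $S^{(k)}_g=S_{\tilde g}/\binom{N+k-1}k$ with $\tilde g=g\binom uk$, and $\binom{N+k-1}k^{-1}=O(N^{-k})$. So let $k=0$. Write $g(t,u)=\sum_ig_i(t)\binom ui$, a finite sum with fixed polynomials $g_i$. By \eqref{eq:sum}, whenever $T\ge0$,
\[
S_g(T;N)=T\,\pi_N(T)\sum_i\frac{g_i(t)}{N+i}\binom{T-1}i ,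
\]
which is a polynomial in $t$. The sum over $i$ is $O(N^{-1})$. Moreover $T\,\pi_N(T)=N\binom{T+N-1}N=N\binom{ct-(\delta+1)+N}{N}$, which is $O(N^{-\delta}(1+\log N)^d)$ by Lemma~\ref{lem:pi}(b) with $N+1$ and $j=\delta+1\ge0$. This proves (i). For (ii) insert $\frac1{N+i}=\frac1N-\frac i{N(N+i)}$: the terms $\frac1N$ give $\frac1N\,t\,\pi_N(t)\sum_ig_i(t)\binom{t-1}i=\frac1N\,t\,\pi_N(t)\,g(t,t-1)$, and the remaining terms are $t\,\pi_N(t)\cdot O(N^{-2})$.
\end{proof}

Below, $N$ always differs from $n$ by a bounded amount, so $1+\log N$ may be replaced by $L$.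

\section{Rank four}\label{sec:four}

\subsection*{The matroid}
Let $m\ge3$, let $V$, $v$, $\rho$ be as in Section~\ref{sec:prelim}, let $F$ be a finite set disjoint from $V$, possibly empty, and put $E=V\sqcup F$, $n=|E|$. Let $M$ be the truncation to rank $4$ of the direct sum of $PG(m,2)$ and the free matroid $U_{|F|,|F|}$ on $F$:
\[
\operatorname{rk}A=\min\big(4,\ \rho(A\cap V)+|A\cap F|\big).
\]
The set $F$ lets us reach every $n$. Given $n\ge16$, choose $m$ maximal with $v\le n-1$; then $F\ne\emptyset$, and $2v+1=2^{m+2}-1\ge n$. If $n=2^{m+1}-1$ we may instead take $F=\emptyset$. In all cases $(n-1)/2\le v\le n$.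

The matroid $M$ has rank $4$ because $m\ge3$, and it is connected. Indeed, any two points of $V$ lie in a line, which is a circuit of $M$. So in a separation $E=A\sqcup A'$ we may assume $V\subseteq A$. Then $\operatorname{rk}A=4$ and $\operatorname{rk}A'=0$, which is impossible because $M$ has no loops.

Lines and planes are those of $PG(m,2)$. Let $t\ge1$ and $x\in t\Delta_{4,E}\cap\mathbb Z^E$, so $0\le x_i\le t$ and $x(E)=4t$. Call a line $\ell$ \emph{violated} if $x(\ell)\ge2t+1$, and a plane $H$ \emph{violated} if $x(H)\ge3t+1$. Then $x\in t\mathcal P_M$ if and only if no line and no plane is violated. The condition is necessary by \eqref{eq:edmonds}. Conversely, suppose it holds and let $A\subseteq E$. If $\operatorname{rk}A=4$, then $x(A)\le x(E)=4t$. Otherwise $A\cap V$ is empty or spans a point, a line or a plane, so $x(A\cap V)\le t\rho(A\cap V)$, and $x(A\cap F)\le t|A\cap F|$; the sum of these bounds is $t\operatorname{rk}A$.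

\subsection*{Splitting the cut-off points among the flats}
In rank $3$ each cut-off point violated a single flat. This is no longer true: if $x(\ell)=3t$, then every plane through $\ell$ that contains a further point of the support of $x$ is violated. We want to write $[x\notin t\mathcal P_M]$ as a sum of terms each of which depends only on the restriction of $x$ to one flat. Let $\mu_H(x)$ be the number of violated lines contained in the plane $H$.

\begin{lemma}\label{lem:split}
For every $x\in t\Delta_{4,E}\cap\mathbb Z^E$,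
\[
[x\notin t\mathcal P_M]=\#\{\text{violated lines}\}+\sum_{H\text{ violated}}\big(1-\mu_H(x)\big).
\]
\end{lemma}

\begin{proof}
We use $x(A)+x(A')=x(A\cup A')+x(A\cap A')\le4t+x(A\cap A')$. First, a violated plane $H$ contains every violated line $\ell$: otherwise $|H\cap\ell|\le1$ and $5t+2\le x(H)+x(\ell)\le4t+t$. Let $k$ be the number of violated lines.

If $k=0$, two distinct violated planes would meet inside a line, which is not violated, so $6t+2\le x(H_1)+x(H_2)\le4t+2t$. Hence at most one plane is violated, and both sides equal the number of violated planes.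

If $k=1$, every violated plane has $\mu_H(x)=1$, and both sides equal $1$.

If $k\ge2$, take violated lines $\ell_1\ne\ell_2$. Since $x(\ell_1)+x(\ell_2)\ge4t+2>4t$, they meet, in one point. Then $x(\ell_1\cup\ell_2)\ge4t+2-t>3t$, so the plane $H_0\supseteq\ell_1\cup\ell_2$ is violated. Every violated plane contains $\ell_1\cup\ell_2$ and hence equals $H_0$, and $H_0$ contains all violated lines. The right side is $k+(1-k)=1$.
\end{proof}

Fix a line $\ell$ and a plane $H$, and let
\[
\Lambda(t)=\#\{x:x(\ell)\ge2t+1\},\qquad\Phi(t)=\sum_{x:\ x(H)\ge3t+1}\big(1-\mu_H(x)\big),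
\]
where $x$ ranges over $t\Delta_{4,E}\cap\mathbb Z^E$. This set is invariant under all permutations of $E$ and any two planes are isomorphic, so $\Lambda$ and $\Phi$ do not depend on the choices. Summing Lemma~\ref{lem:split} over $x$ gives
\begin{equation}\label{eq:diff}
\operatorname{ehr}_{U_{4,n}}(t)-\operatorname{ehr}_M(t)=b_2\,\Lambda(t)+b_3\,\Phi(t).
\end{equation}
We show that $\Lambda$ and $\Phi$ are both of size about $1/n$. As $b_2$ has order $n^2$ and $b_3$ has order $n^3$, the planes decide the sign, and an upper bound suffices for $\Lambda$.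

\subsection*{The lines}
Put $N'=n-3$ and $x(\ell)=3t-w$ with $0\le w\le t-1$. There are $\binom{w+2}2$ choices on $\ell$. The other $N'$ coordinates lie in $\{0,\dots,t\}$ and have sum $t+w\le2t-1$, so only the terms $j=0,1$ of \eqref{eq:bounded} occur:
\[
\Lambda(t)=\sum_{w=0}^{t-1}\binom{w+2}2\Big[\binom{t+w+N'-1}{N'-1}-N'\binom{w+N'-2}{N'-1}\Big].
\]
With $u=t+w$ the first part is $S_g(2t;N')-S_g(t;N')$ for $g=\binom{u-t+2}2$, which is $O(L^d/n)$ by Lemma~\ref{lem:S}(i) with $\delta=0$. In the second part the term $w=0$ vanishes, and with $u=w-1$ it becomes $N'S_g(t-1;N')$ for $g=\binom{u+3}2$, which is $N'\cdot O(n^{-2}L^d)$ by Lemma~\ref{lem:S}(i) with $\delta=1$. Hence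
\begin{equation}\label{eq:lines}
b_2\,\Lambda=O(n^2)\cdot O(L^d/n)=O(nL^d).
\end{equation}

\subsection*{The planes}
Put $N=n-7$ and $u=x(E\setminus H)$. The condition $x(H)=4t-u\ge3t+1$ means $0\le u\le t-1$, so the coordinates outside $H$ cannot exceed $t$. Let $\alpha(t,u)$ be the number of $z\in\{0,\dots,t\}^H$ with $z(H)=4t-u$, and $\beta(t,u)$ the number of those with $z(\ell)\ge2t+1$ for a fixed line $\ell\subset H$; it is the same for each of the seven lines. Then
\[
\Phi(t)=\sum_{u=0}^{t-1}\varphi(t,u)\binom{u+N-1}{N-1},\qquad\varphi=\alpha-7\beta .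
\]
To apply Lemma~\ref{lem:S} we need $\varphi$ to be a polynomial on the range $0\le u\le t-1$. In \eqref{eq:bounded} the shifted sum $(4-j)t-u-j$ is negative for $j\ge4$, and for $j\le3$ it is at least $-2$, so that \eqref{eq:free} applies:
\[
\alpha(t,u)=\sum_{j=0}^3(-1)^j\binom7j\binom{(4-j)t-u-j+6}6 .
\]
For $\beta$ write $z(\ell)=3t-w$ with $0\le w\le t-1$. The other four coordinates have sum $t-u+w\le2t-1$, so at most one of them can exceed $t$, and this requires $w\ge u+1$:
\[
\beta(t,u)=\sum_{w=0}^{t-1}\binom{w+2}2\binom{t-u+w+3}3-4\sum_{w=u+1}^{t-1}\binom{w+2}2\binom{w-u+2}3 .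
\]
Both sums are polynomials in $(t,u)$ for $0\le u\le t-1$: expand the summand in the basis $\binom wi$ and use $\sum_{w=a}^{t-1}\binom wi=\binom t{i+1}-\binom a{i+1}$ for $0\le a\le t$. These polynomials do not depend on $n$. By Lemma~\ref{lem:S}(ii),
\begin{equation}\label{eq:planes}
\Phi(t)=\frac1N\,t\,\pi_N(t)\,B(t)+O(n^{-2}L^d),\qquad B(t)=\varphi(t,t-1).
\end{equation}

\subsection*{The polynomial of the Fano plane}
At $u=t-1$ the term $j=3$ of $\alpha$ is $\binom46=0$ and the second sum in $\beta$ is empty, so
\[
B(t)=\binom{3t+7}6-7\binom{2t+6}6+21\binom{t+5}6-7R(t),\qquad R(t)=\sum_{w=0}^{t-1}\binom{w+2}2\binom{w+4}3 .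
\]
This is a true count. If $z(H)=3t+1$, at most one line is violated, since two would give $z(\ell_1\cup\ell_2)\ge3t+2$; so for $t\ge1$, $B(t)$ is the number of $z\in\{0,\dots,t\}^H$ with $z(H)=3t+1$ and $z(\ell)\le2t$ for all lines $\ell\subset H$. For example, $B(1)=210-196+21-28=7$ counts the $4$-subsets of the Fano plane that contain no line, namely the complements of the lines.

\begin{lemma}\label{lem:B}
$B(0)=0$ and $B'(0)=-\frac{37}{60}$.
\end{lemma}

\begin{proof}
By Vandermonde's identity $\binom{w+4}3=4+6\binom w1+4\binom w2+\binom w3$, so \eqref{eq:sum} with $N=3$ gives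
\[
R(t)=t\,\pi_3(t)\Big[\frac43+\frac64\binom{t-1}1+\frac45\binom{t-1}2+\frac16\binom{t-1}3\Big].
\]
As $\pi_3(0)=1$ and $\binom{-1}i=(-1)^i$, we get $R(0)=0$ and $R'(0)=\frac43-\frac32+\frac45-\frac16=\frac7{15}$. For the three binomials, write each as a product of six linear factors divided by $6!$.
\begin{itemize}
\item $\binom{3t+7}6$ has factors $3t+2,\dots,3t+7$, value $7$ and derivative $7\cdot3\,(\frac12+\dots+\frac17)=21\cdot\frac{223}{140}=\frac{669}{20}$ at $0$.
\item $\binom{2t+6}6$ has factors $2t+1,\dots,2t+6$, value $1$ and derivative $2h_6=\frac{49}{10}$ at $0$.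
\item $\binom{t+5}6$ has factors $t,\dots,t+5$, value $0$ and derivative $\frac{5!}{6!}=\frac16$ at $0$.
\end{itemize}
Hence $B(0)=7-7=0$ and $B'(0)=\big(\frac{669}{20}-\frac{343}{10}+\frac72\big)-\frac{49}{15}=\frac{53}{20}-\frac{49}{15}=-\frac{37}{60}$.
\end{proof}

The part $\frac{53}{20}$ comes from $\alpha$, which does not see the lines, and it is positive. The negative sign is due to the term $-7\beta$: the points violating a line are subtracted in each of the $b_3$ plane terms of \eqref{eq:diff}, whereas the term $b_2\Lambda$ that restores them is of lower order. The vanishing of $B(0)$ is what lets $B'(0)$ decide the sign.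

\begin{proof}[Proof of Theorem~\ref{thm:four}]
Let $d\ge2$; this is needed for $B'(0)$ to enter $[t^d](t\,\pi_NB)$. By Lemmas~\ref{lem:B} and~\ref{lem:pi}(c), $[t^d](t\,\pi_NB)=-\frac{37}{60}\frac{(\log n)^{d-2}}{(d-2)!}(1+o(1))$. We have $b_3=\frac{v^3}{168}(1+o(1))$ and $b_3\cdot O(n^{-2}L^d)=O(nL^d)$. So \eqref{eq:diff}, \eqref{eq:lines} and \eqref{eq:planes} give
\[
[t^d]\big(\operatorname{ehr}_M-\operatorname{ehr}_{U_{4,n}}\big)=\frac{37}{10080\,(d-2)!}\cdot\frac{v^3}n\,(\log n)^{d-2}(1+o(1))+O(nL^d).
\]
Here the choice of $m$ is used: since $v\ge(n-1)/2$, we have $v^3/n\ge\frac18n^2(1+o(1))$, so the first term dominates, and any positive $c_d<\frac{37}{8\cdot10080\,(d-2)!}$ works for large $n$. For $F=\emptyset$ we have $v=n$, which gives the asymptotic formula.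
\end{proof}

\section{All ranks $r\ge4$}\label{sec:all}

Truncating $PG(m,2)$ to a higher rank would require a new decomposition and a new polynomial $B$ for each $r$. We avoid this by replacing one element of the rank-$4$ matroid by a series class. This raises the rank and the size by the same amount and changes the lattice point count only by a weight that depends on one coordinate.

\subsection*{The matroid}
Let $s=r-4\ge0$ and $n'=n-s$. Let $M_4$ be the matroid of Section~\ref{sec:four} on a set $E=V\sqcup F$ with $|E|=n'$, $F\ne\emptyset$ and $v\ge(n'-1)/2$, and fix $e\in F$. Let $K$ be obtained from $M_4^*$ by replacing $e$ with a parallel class $Z_0=\{e_0,\dots,e_s\}$: its ground set is $(E\setminus e)\sqcup Z_0$, and for $A\subseteq E\setminus e$ and $\emptyset\ne Z\subseteq Z_0$,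
\[
\operatorname{rk}_K(A)=\operatorname{rk}_{M_4^*}(A),\qquad\operatorname{rk}_K(A\cup Z)=\operatorname{rk}_{M_4^*}(A\cup e).
\]
Put $M=K^*$. Then $K$ has $n$ elements and rank $n'-4=n-r$, so $M$ has rank $r$. Both are connected. Indeed, $M_4^*$ is connected, so $e$ is not a loop of it and each pair $\{e_i,e_j\}$ is a circuit of $K$. Hence $Z_0$ lies in one side of any separation of $K$, and replacing $Z_0$ by $e$ would give a separation of $M_4^*$.

\subsection*{The weighted count}
Write points of $\mathbb R^{E\setminus e}\times\mathbb R^{Z_0}$ as $(y,z)$. In \eqref{eq:edmonds} for $K$, the inequalities $y(A)+z(Z)\le\operatorname{rk}_{M_4^*}(A\cup e)$ with $Z\ne\emptyset$ all follow from the one with $Z=Z_0$, because $z\ge0$. Therefore $\mathcal P_K=\{(y,z):z\ge0,\ (y,z(Z_0))\in\mathcal P_{M_4^*}\}$. A lattice point of $t\mathcal P_{M_4^*}$ with $e$-coordinate $\sigma$ thus has $\binom{\sigma+s}s$ preimages in $t\mathcal P_K$, and the lattice points of $t\mathcal P_{M_4^*}$ are the $t\mathbf 1-x$ with $x\in t\mathcal P_{M_4}\cap\mathbb Z^E$.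 Hence
\[
\operatorname{ehr}_M(t)=\operatorname{ehr}_K(t)=\sum_{x\in t\mathcal P_{M_4}\cap\mathbb Z^E}\binom{t-x_e+s}s=W(t)-W^{\mathrm{out}}(t),
\]
where $W$ is the sum of the weight $\binom{t-x_e+s}s$ over all $x\in t\Delta_{4,E}\cap\mathbb Z^E$, and $W^{\mathrm{out}}$ is the sum over those $x\notin t\mathcal P_{M_4}$. For $s>0$ we cannot identify $W$ with $\operatorname{ehr}_{U_{r,n}}$, but it suffices that both are $O(L^d)$.

\begin{lemma}\label{lem:W}
$W=O(L^d)$.
\end{lemma}

\begin{proof}
Put $N=n'-1$ and $\zeta=t-x_e\in\{0,\dots,t\}$; the other $N$ coordinates have sum $3t+\zeta$. Let $t\ge3$. In \eqref{eq:bounded} the shifted sum $u=(3-j)t+\zeta-j$ is nonnegative for $j\le2$, nonnegative for $j=3$ exactly when $\zeta\ge3$, and negative for $j\ge4$. So $W=\sum_{j=0}^3(-1)^j\binom NjW_j$, where, with $g_j(t,u)=\binom{u-(3-j)t+j+s}s$,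
\[
W_j=S_{g_j}\big((4-j)t-(j-1);N\big)-S_{g_j}\big((3-j)t-j;N\big)\quad(j\le2),\qquad W_3=S_{g_3}(t-2;N).
\]
Lemma~\ref{lem:S}(i), with $\delta=j-1$ and $\delta=j$, gives $W_j=O(N^{-j}L^d)$.
\end{proof}

Lemma~\ref{lem:split} holds for each $x$ separately, so it can be summed with weights. Since $e\in F$ lies in no line and no plane, all lines still contribute equally, and so do all planes:
\[
W^{\mathrm{out}}=b_2\,\widetilde\Lambda+b_3\,\widetilde\Phi ,
\]
where $\widetilde\Lambda$ and $\widetilde\Phi$ are defined like $\Lambda$ and $\Phi$, each $x$ carrying the weight $\binom{t-x_e+s}s$. To handle the weight, expand it as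
\[
\binom{t-\xi+s}s=\sum_{k=0}^sc_k(t)\binom\xi k ,
\]
with polynomials $c_k(t)$ independent of $n$; setting $\xi=0$ gives $c_0(t)=\binom{t+s}s$. The basis $\binom\xi k$ suits the count because, for $N\ge2$, $k\ge0$ and $u\ge-1$,
\begin{equation}\label{eq:weighted}
\sum_{x\in\mathbb Z_{\ge0}^N,\ \sum x_i=u}\binom{x_1}k=\binom{u+N-1}{N-1+k}.
\end{equation}
For $u\ge0$ both sides are the coefficient of $z^u$ in $\frac{z^k}{(1-z)^{k+1}}\cdot\frac1{(1-z)^{N-1}}$, and for $u=-1$ both vanish.

\begin{lemma}\label{lem:weighted}
With $N=n'-7$, we have $\widetilde\Phi=\frac1N\,t\,\pi_N(t)\binom{t+s}sB(t)+O(n^{-2}L^d)$, and $\widetilde\Lambda=O(L^d/n)$.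
\end{lemma}

\begin{proof}
For the plane $H$, the local factor $\varphi(t,u)$ is unchanged, and by \eqref{eq:weighted} the weighted number of choices on $E\setminus H$ with sum $u\le t-1$ is $\sum_kc_k(t)\binom{u+N-1}{N-1+k}$. Thus $\widetilde\Phi=\sum_kS^{(k)}_{c_k\varphi}(t;N)$. The terms $k\ge1$ are $O(n^{-2}L^d)$ by Lemma~\ref{lem:S}(i), and Lemma~\ref{lem:S}(ii) evaluates the term $k=0$.

For the line $\ell$ put $N'=n'-3$ and $x(\ell)=3t-w$, $0\le w\le t-1$; the coordinates outside $\ell$ have sum $t+w\le2t-1$. We sum the polynomial weight over all nonnegative choices and subtract those in which some coordinate $x_f$, necessarily unique, is at least $t+1$. After subtracting $t+1$ from $x_f$ the sum is $w-1$. For each of the $N'-1$ elements $f\ne e$ the weight is unchanged. For $f=e$ write $x_e=t+1+\xi$; the weight is $\binom{s-1-\xi}s=\sum_kc'_k\binom\xi k$ with constants $c'_k$. By \eqref{eq:weighted},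
\[
\widetilde\Lambda=\sum_{w=0}^{t-1}\binom{w+2}2\sum_{k=0}^s\Big[c_k(t)\binom{t+w+N'-1}{N'-1+k}-\big((N'-1)c_k(t)+c'_k\big)\binom{w+N'-2}{N'-1+k}\Big].
\]
With $u=t+w$ and $g=\binom{u-t+2}2$, the first part is $\sum_kc_k\big(S^{(k)}_g(2t;N')-S^{(k)}_g(t;N')\big)=O(L^d/n)$. In the second part the term $w=0$ vanishes; with $u=w-1$ and $g=\binom{u+3}2$ it is $\sum_k\big((N'-1)c_k+c'_k\big)S^{(k)}_g(t-1;N')=O(n)\cdot O(n^{-2}L^d)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:all}]
The fixed polynomial $G=\binom{t+s}sB$ has $G(0)=0$ and $G'(0)=-\frac{37}{60}$, by Lemma~\ref{lem:B} and because $\binom{t+s}s$ has constant term $1$. By Lemmas~\ref{lem:weighted} and~\ref{lem:pi}(c),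
\[
[t^d]W^{\mathrm{out}}=-\frac{37}{10080\,(d-2)!}\cdot\frac{v^3}n\,(\log n)^{d-2}(1+o(1))+O(nL^d).
\]
Since $v\ge(n-s-1)/2$ and $W=O(L^d)$, we get $[t^d]\operatorname{ehr}_M=[t^d]W-[t^d]W^{\mathrm{out}}\ge c\,n^2(\log n)^{d-2}$ for some $c=c(r,d)>0$ and all large $n$. By Corollary~\ref{cor:uniform}, $[t^d]\operatorname{ehr}_{U_{r,n}}=O((\log n)^d)$. This gives the strict inequality for large $n$, also when the right side is multiplied by a constant $C(r)$. For rank $n-r$ take $K=M^*$, which is connected, and use $\operatorname{ehr}_K=\operatorname{ehr}_M$ and $\operatorname{ehr}_{U_{n-r,n}}=\operatorname{ehr}_{U_{r,n}}$.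
\end{proof}

\section{The coefficients that obey the bound}\label{sec:true}

We prove Theorem~\ref{thm:true}. Both constant terms are $1$. Let $\mathbf e_1,\dots,\mathbf e_n$ be the standard basis of $\mathbb R^n$.

\subsection*{The two top coefficients}
Connectedness is used here, through $\dim\mathcal P_M=n-1$. To see this, let $i\ne j$ lie in a circuit $C$ and extend $C\setminus i$ to a basis $D$. Then $C$ is the unique circuit in $D\cup i$, so $(D\cup i)\setminus j$ is a basis, and $\mathbf e_i-\mathbf e_j$ is a difference of two vertices. Thus $\mathcal P_M\subseteq\Delta_{r,n}$ are full-dimensional in the hyperplane $x([n])=r$, whose lattice points form a translate of $\Gamma=\{z\in\mathbb Z^n:z([n])=0\}$. The coefficients of $t^{n-1}$ are the Euclidean volumes divided by $\det\Gamma$, and the inequality follows from the inclusion.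

For $n=2$ the coefficient of $t^{n-2}$ is the constant term, so let $n\ge3$. The coefficient of $t^{n-2}$ is half the sum of the relative volumes of the facets \cite[Theorem~5.6]{BR}, where the relative volume of a facet $G$ is its Euclidean volume $\operatorname{vol}G$ divided by the determinant of the lattice of vectors in $\Gamma$ parallel to $G$. As the triangles in Section~\ref{sec:intro} show, this sum is not monotone under inclusion, because the normalization varies from facet to facet. What saves the bound is that the facets of $\Delta_{r,n}$ have the most favorable normalization.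

By \eqref{eq:edmonds}, each facet $G$ of $\mathcal P_M$ lies in a hyperplane $x(A)=\text{const}$ with $\emptyset\ne A\subsetneq[n]$. Let $u_A$ be the orthogonal projection of the indicator vector of $A$ onto $\{x([n])=0\}$, so that $z(A)=\langle z,u_A\rangle$ for $z\in\Gamma$ and
\[
|u_A|^2=|A|-\frac{|A|^2}n=\frac{|A|(n-|A|)}n\ \ge\ \nu^2:=\frac{n-1}n .
\]
The map $z\mapsto z(A)$ sends $\Gamma$ onto $\mathbb Z$, since $\mathbf e_i-\mathbf e_j\mapsto1$ for $i\in A$, $j\notin A$. So $\Gamma$ is the union of translates of $\Gamma_A=\{z\in\Gamma:z(A)=0\}$ lying in parallel hyperplanes at consecutive distance $1/|u_A|$, whence $\det\Gamma_A=|u_A|\det\Gamma\ge\nu\det\Gamma$. All facets of $\Delta_{r,n}$ have the form $x_i=0$ or $x_i=1$, for which $|A|=1$ and $|u_A|=\nu$. Let $\operatorname{surf}$ denote the Euclidean surface area, which is monotone for nested convex bodies. Then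
\[
[t^{n-2}]\operatorname{ehr}_M\le\frac{\operatorname{surf}(\mathcal P_M)}{2\nu\det\Gamma}\le\frac{\operatorname{surf}(\Delta_{r,n})}{2\nu\det\Gamma}=[t^{n-2}]\operatorname{ehr}_{U_{r,n}} .
\]

\subsection*{The linear coefficient}
Let $\lambda(P)=[t^1]\operatorname{ehr}_P$. We show that $\lambda(\mathcal P_M)$ is a linear function of the rank function of $M$ and compute its coefficients; connectedness plays no role.

By a theorem of McMullen and Bernstein, for lattice polytopes $P,Q$ the number $|(aP+bQ)\cap\mathbb Z^n|$ is a polynomial in $a,b\in\mathbb Z_{\ge0}$. Setting $b=0$ or $a=0$ shows that its linear part is $\lambda(P)a+\lambda(Q)b$, and setting $a=b=t$ gives $\operatorname{ehr}_{P+Q}(t)$. Hence $\lambda(P+Q)=\lambda(P)+\lambda(Q)$.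

To use this we write $\mathcal P_M$ as a signed Minkowski sum of simplices. A function $f$ on the subsets of $[n]$ is \emph{submodular} if $f(S)+f(S')\ge f(S\cup S')+f(S\cap S')$; rank functions of matroids are submodular. For submodular $f$ with $f(\emptyset)=0$ let
\[
P(f)=\{x\in\mathbb R^n:\ x(S)\le f(S)\text{ for all }S,\ x([n])=f([n])\}.
\]
It is a standard fact that $P(f+g)=P(f)+P(g)$. For the rank function of any matroid $M'$ on $[n]$ we have $P(\operatorname{rk}_{M'})=\mathcal P_{M'}$ by \eqref{eq:edmonds}, since $x_i=x([n])-x([n]\setminus i)\ge\operatorname{rk}_{M'}[n]-\operatorname{rk}_{M'}([n]\setminus i)\ge0$ is automatic. For $\emptyset\ne I\subseteq[n]$ let $f_I(S)=[S\cap I\ne\emptyset]$. This is the rank function of the rank-$1$ matroid with bases $\{i\}$, $i\in I$, so $P(f_I)$ is the simplex $\Delta_I=\operatorname{conv}\{\mathbf e_i:i\in I\}$, with Ehrhart polynomial $\pi_{|I|}(t)=\binom{t+|I|-1}{|I|-1}$ and $\lambda(\Delta_I)=h_{|I|-1}$.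

Every integer-valued $f$ with $f(\emptyset)=0$ is an integer combination of the $f_I$. Indeed, the linear map $f\mapsto\hat f$, $\hat f(S)=f([n])-f([n]\setminus S)$, is an involution on such functions with $\hat f_I(S)=[I\subseteq S]$, and M\"obius inversion gives integers $y_I$ with $y_\emptyset=0$ and $\hat f(S)=\sum_{I\subseteq S}y_I$. Write $\operatorname{rk}_M=\sum_Iy_If_I$ and move the negative terms to the left. Both sides are then sums of submodular functions, so
\[
\mathcal P_M+\sum_{y_I<0}|y_I|\,\Delta_I=\sum_{y_I>0}y_I\,\Delta_I,\qquad\text{and hence}\qquad\lambda(\mathcal P_M)=\sum_Iy_I\,h_{|I|-1}.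
\]
The signs of the $y_I$ vary, so we rewrite this in terms of the values of $\operatorname{rk}_M$. For $1\le s\le n-1$ put
\[
\omega_s=\frac{(s-1)!\,(n-s-1)!}{(n-1)!}=\int_0^1\xi^{s-1}(1-\xi)^{n-s-1}\,d\xi,\qquad\Omega=\sum_{\emptyset\ne S\subsetneq[n]}\omega_{|S|},
\]
and define the linear functional
\[
\phi(f)=\sum_{\emptyset\ne S\subsetneq[n]}\omega_{|S|}f(S)-(\Omega-h_{n-1})\,f([n]).
\]

\begin{lemma}\label{lem:phi}
$\phi(f_I)=h_{|I|-1}$ for every $\emptyset\ne I\subseteq[n]$.
\end{lemma}

\begin{proof}
Let $k=n-|I|$. By the binomial theorem and the substitution $\eta=1-\xi$,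
\begin{align*}
\sum_{\emptyset\ne S\subseteq[n]\setminus I}\omega_{|S|}&=\int_0^1\frac{(1-\xi)^{n-1-k}}\xi\sum_{s=1}^k\binom ks\xi^s(1-\xi)^{k-s}\,d\xi=\int_0^1\frac{(1-\xi)^{n-1-k}\big(1-(1-\xi)^k\big)}\xi\,d\xi\\
&=\int_0^1\frac{\eta^{|I|-1}-\eta^{n-1}}{1-\eta}\,d\eta=\sum_{j=|I|-1}^{n-2}\frac1{j+1}=h_{n-1}-h_{|I|-1}.
\end{align*}
Since $f_I(S)=1$ unless $S\subseteq[n]\setminus I$, we get $\phi(f_I)=\Omega-(h_{n-1}-h_{|I|-1})-(\Omega-h_{n-1})=h_{|I|-1}$.
\end{proof}

By linearity $\lambda(\mathcal P_M)=\phi(\operatorname{rk}_M)$, and likewise for $U_{r,n}$, whose rank function is $\min(|S|,r)$. Both rank functions take the value $r$ at $[n]$, so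
\begin{equation}\label{eq:linear}
[t^1]\operatorname{ehr}_{U_{r,n}}-[t^1]\operatorname{ehr}_M=\sum_{\emptyset\ne S\subsetneq[n]}\omega_{|S|}\big(\min(|S|,r)-\operatorname{rk}_MS\big).
\end{equation}
Each $\omega_s$ is positive and $\operatorname{rk}_MS\le\min(|S|,r)$. So the right side is nonnegative, and it vanishes if and only if the rank functions agree, that is, $M=U_{r,n}$. This completes the proof of Theorem~\ref{thm:true}.

\begin{remark}
For the matroid $M_3$ of Section~\ref{sec:three} the only sets with $\operatorname{rk}S<\min(|S|,3)$ are the lines, so \eqref{eq:linear} gives $b_2\,\omega_3=\frac{2\,b_2}{(n-1)(n-2)(n-3)}$, in agreement with the linear coefficient of \eqref{eq:three} for $N=n-3$.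
\end{remark}

\begin{thebibliography}{9}

\bibitem{BR}
Beck and Robins, \emph{Computing the Continuous Discretely}.

\bibitem{DMV}
Danai Deligeorgaki, Daniel McGinnis, Andr\'es R. Vindas-Mel\'endez, \emph{Ehrhart Bounds for Panhandle and Paving Matroids Through Enumeration of Chain Forests}, arXiv:2311.01640 (2023).

\bibitem{FJS}
Ferroni, Jochemko and Schr\"oter, \emph{Ehrhart polynomials of rank two matroids}.

\end{thebibliography}
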